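\title{Closures of polynomial ideals in the Bergman space of the ball}

\begin{abstract}
Let $I$ be an ideal of $\mathbb C[z_1,\dots,z_m]$ and let $\overline I$ be its closure in the Bergman space of the unit ball $\mathbb B\subset\mathbb C^m$. We prove that $\overline I$ consists of the square-integrable elements of the ideal that $I$ generates in the ring of holomorphic functions on $\mathbb B$. In particular, if $I$ is radical, then $\overline I$ is the space of all Bergman functions that vanish on the part of the zero variety of $I$ inside $\mathbb B$, with no assumption on the singularities of the variety or on its position relative to the sphere. The same holds in the weighted Bergman spaces and in the Hardy space, and it fails in the Drury--Arveson space for $m\ge4$. The proof cuts a function off near the sphere and corrects it by solving a $\bar\partial$-equation inside the ideal. The constants are uniform because division by $I$ on Bergman balls is governed by a relatively compact $GL_{m+1}$-orbit of ideals.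
\end{abstract}

\section{Introduction}

Let $\mathbb B=\{z\in\mathbb C^m:|z|<1\}$ be the open unit ball, let $v$ be Lebesgue measure, and let $L^2_a(\mathbb B)$ be the Bergman space of holomorphic functions $f$ on $\mathbb B$ with $\int_{\mathbb B}|f|^2\,dv<\infty$. Let $I$ be an ideal of $\mathbb C[z]=\mathbb C[z_1,\dots,z_m]$, with zero variety $Z_I\subset\mathbb C^m$. Two closed subspaces of $L^2_a(\mathbb B)$ are attached to $I$. One is the closure $\overline I$ of $I$. The other is the kernel of the map $R$ that restricts functions to $Z_I\cap\mathbb B$,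
\[
\ker R=\{f\in L^2_a(\mathbb B): f=0\text{ on }Z_I\cap\mathbb B\}.
\]
Convergence in $L^2_a(\mathbb B)$ implies locally uniform convergence, so $\ker R$ is closed and $\overline I\subseteq\ker R$. The quotient $L^2_a(\mathbb B)/\overline I$ is a Hilbert space version of the algebra $\mathbb C[z]/I$, while $L^2_a(\mathbb B)/\ker R$ is a space of functions on $Z_I\cap\mathbb B$; the equality $\overline I=\ker R$ identifies the two. It is the analogue of the condition that $I$ be \emph{radical}, that is, equal to the ideal of all polynomials vanishing on $Z_I$.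

The equality is known when $I$ is radical and, in addition, $Z_I$ is a complete intersection space, has only isolated singular points, all lying in the open ball $\mathbb B$, and meets the sphere $\partial\mathbb B$ transversely. The following question comes from the paper of Douglas, Tang, and Yu \cite{DTY}.

\medskip
\noindent\textbf{Question.} \emph{Is $\overline I=\ker R$ for every radical ideal $I\subseteq\mathbb C[z_1,\dots,z_m]$?}
\medskip

The simplest cases suggest the answer yes. If $I$ is radical and homogeneous and $f\in\ker R$, then each homogeneous part of $f$ vanishes on the cone $Z_I$ and so lies in $I$, and the homogeneous expansion of $f$ converges in norm. If $m=1$, $\mathbb B=\mathbb D$ and $I=(\lambda-z)$ with $|\lambda|\ne1$, then for $f\in\ker R$ the function $f/(\lambda-z)$ is again in $L^2_a(\mathbb D)$ and can be approximated by polynomials. For $\lambda=1$ the variety only touches the closed disc, and the claim is that $I$ is dense. This is true: for $0<t<1$ the functions $(1-z)/(1-tz)$ lie in $\overline I$,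 they are bounded by $2$ because $|1-z|\le|1-tz|+(1-t)\le2|1-tz|$, and they tend to $1$ as $t\to1$; hence $\overline I$ contains $1$, and with it all polynomials.

These cases also show that the two obvious tools do not suffice. The dilates $f(tz)$ approximate $f$, but they vanish on a dilate of $Z_I$, which is not $Z_I$ unless $Z_I$ is a cone. Division with square-integrable coefficients is in general impossible: $1=(1-z)h$ forces $h=1/(1-z)\notin L^2_a(\mathbb D)$. Moreover, the answer depends on the norm, as part (c) of Theorem~\ref{thm:compl} shows.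

For an open set $D\subseteq\mathbb C^m$ let $\mathcal O(D)$ be the ring of holomorphic functions on $D$, and let $I\cdot\mathcal O(D)$ be the set of finite sums $\sum P_jh_j$ with $P_j\in I$ and $h_j\in\mathcal O(D)$. Let $\mathcal O_x$ be the ring of holomorphic germs at $x$. Our main result describes $\overline I$ for every ideal.

\begin{theorem}\label{thm:closure}
For every ideal $I\subseteq\mathbb C[z_1,\dots,z_m]$,
\[
\overline I=L^2_a(\mathbb B)\cap I\cdot\mathcal O(\mathbb B).
\]
\end{theorem}

\begin{theorem}\label{thm:radical}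
If $I$ is radical, then $\overline I=\ker R$.
\end{theorem}

So the answer to the question is yes; the known result quoted above is not used. To state some complements, let $\sigma$ be normalized surface measure on $\partial\mathbb B$ and put $M_f(t)=\int_{\partial\mathbb B}|f(t\zeta)|^2\,d\sigma(\zeta)$. For $\alpha>-1$ the weighted Bergman space $\mathcal H_\alpha$ consists of the $f\in\mathcal O(\mathbb B)$ with $\int_{\mathbb B}|f|^2(1-|z|^2)^\alpha\,dv<\infty$. The Hardy space $H^2(\mathbb B)$ is defined by the norm $\|f\|^2=\sup_{t<1}M_f(t)$, and the Drury--Arveson space by the norm $\|f\|^2=\sum_\beta|f_\beta|^2\beta!/|\beta|!$, where $f=\sum_\beta f_\beta z^\beta$. In each space, $\overline I$ and $\ker R$ are formed within that space.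

\begin{theorem}\label{thm:compl}
\begin{itemize}
\item[(a)] For an arbitrary ideal $I$, the equality $\overline I=\ker R$ holds if and only if $I\mathcal O_x=\sqrt I\,\mathcal O_x$ for all $x\in\mathbb B$, that is, if and only if $\operatorname{Supp}(\sqrt I/I)\cap\mathbb B=\emptyset$.
\item[(b)] Theorems~\ref{thm:closure} and~\ref{thm:radical} and part (a) hold in all the spaces $\mathcal H_\alpha$, $\alpha>-1$, and in $H^2(\mathbb B)$.
\item[(c)] Theorem~\ref{thm:radical} fails in the Drury--Arveson space for $m\ge4$.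
\end{itemize}
\end{theorem}

For example, with $m=1$, the equality fails for $I=(z^2)$, since $z\in\ker R$ while $f'(0)=0$ on $\overline I$, and by (a) it holds for the nonradical ideal $I=((1-z)^2)$.

The idea of the proof of Theorem~\ref{thm:closure} is as follows. Let $f\in L^2_a(\mathbb B)\cap I\cdot\mathcal O(\mathbb B)$. An element of $I\cdot\mathcal O(D)$, with $D$ a ball slightly larger than $\mathbb B$, lies in $\overline I$. To produce one near $f$, multiply $f$ by a cutoff $\chi$ that drops from $1$ to $0$ in a shell of width about $\varepsilon$ near the sphere, and solve $\bar\partial u=f\,\bar\partial\chi$ on a ball of radius $1+O(\varepsilon)$ with $u$ \emph{in the ideal}. If $u$ is bounded by the norm of $f$ on a shell, with a constant independent of $\varepsilon$, then $\chi f-u\to f$. The shell has bounded thickness in the Bergman metric, so the data can be analyzed on Bergman balls of fixed radius. The automorphisms of $\mathbb B$ move such a ball to a fixed ball about $0$; they are projective maps, so they move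 $I$ inside its $GL_{m+1}$-orbit, which is relatively compact in a Grassmannian. This compactness gives uniform constants.

Section~\ref{sec:background} collects standard facts. Section~\ref{sec:reduction} reduces Theorems~\ref{thm:closure}, \ref{thm:radical} and~\ref{thm:compl}(a) to one weighted estimate, Proposition~\ref{prop:main}, which is proved by hand for $I=(1-z)$ in Section~\ref{sec:model} and in general in Sections~\ref{sec:complex}--\ref{sec:proof}. Section~\ref{sec:other} treats the other spaces. For $I=0$ all statements are trivial, so we assume $I\ne0$. We write $\langle z,w\rangle=\sum z_j\bar w_j$. The letter $C$ denotes constants that may depend on $m$, $I$ and the parameters $N$, $s$, $\alpha$ below, but never on $f$, on $\varepsilon$, on base points, or on the member $V$ of the orbit introduced in Section~\ref{sec:complex}.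

\section{Background}\label{sec:background}

\subsection{Polynomial ideals in rings of holomorphic functions}

Let $\mathfrak m_x$ be the maximal ideal of $\mathcal O_x$ and let $\mathbb C[z]_x$ be the localization of $\mathbb C[z]$ at the maximal ideal of $x$. The rings $\mathcal O_x$ and $\mathbb C[z]_x$ have the same completion $\widehat{\mathcal O}_x=\mathbb C[[z-x]]$. We use the following facts.
\begin{itemize}
\item[(F1)] (Cartan's Theorem B.) Let $D$ be a ball, $B$ an $n\times b$ matrix over $\mathcal O(D)$, and $y\in\mathcal O(D)^n$. If the germ of $y$ at each $x\in D$ lies in $B\mathcal O_x^b$, then $y=Bh$ with $h\in\mathcal O(D)^b$. (The kernel sheaf of $B$ is coherent, so its first cohomology on $D$ vanishes.)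
\item[(F2)] (Krull.) For every ideal $\mathfrak a\subseteq\mathcal O_x$ one has $\bigcap_n(\mathfrak a+\mathfrak m_x^n)=\mathfrak a$. Truncating power series, one gets $\mathfrak a\widehat{\mathcal O}_x\cap\mathcal O_x=\mathfrak a$.
\item[(F3)] $\mathcal O_x$ is faithfully flat over $\mathbb C[z]_x$. Hence exact sequences of $\mathbb C[z]$-modules stay exact after tensoring with $\mathcal O_x$, and $\mathfrak b\mathcal O_x\cap\mathbb C[z]_x=\mathfrak b$ for every ideal $\mathfrak b\subseteq\mathbb C[z]_x$.
\item[(F4)] (R\"uckert's Nullstellensatz.) A germ in $\mathcal O_x$ that vanishes on the germ of the zero set of an ideal $\mathfrak a$ lies in $\sqrt{\mathfrak a}$.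
\item[(F5)] (Chevalley; see \cite[Ch.~VIII, \S13]{ZS}.) If $\mathbb C[z]_x/I\mathbb C[z]_x$ is reduced, so is its completion $\widehat{\mathcal O}_x/I\widehat{\mathcal O}_x$. (It is enough to know this for domains: a reduced ring of this kind embeds in the product of its quotients by the minimal primes, and completion preserves the embedding.)
\end{itemize}

\begin{lemma}\label{lem:ideal}
Let $D$ be a ball and $f\in\mathcal O(D)$.
\begin{itemize}
\item[(i)] $f\in I\cdot\mathcal O(D)$ if and only if $f\in I\mathcal O_x$ for all $x\in D$.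
\item[(ii)] $I\cdot\mathcal O(D)$ is closed under locally uniform convergence.
\item[(iii)] If $f=\sum P_jb_j$ is a finite sum with $P_j\in I$ and $b_j\in C^\infty(D)$, then $f\in I\cdot\mathcal O(D)$.
\item[(iv)] If $I$ is radical and $f=0$ on $Z_I\cap D$, then $f\in I\cdot\mathcal O(D)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Apply (F1) to the row formed by a finite set of generators of $I$.

By (i) and (F2), for (ii) and (iii) it suffices to show $f\in I\mathcal O_x+\mathfrak m_x^n$ for all $x$ and $n$.

(ii) If $f_k\to f$ locally uniformly, the Taylor coefficients at $x$ converge, so $f_k\to f$ in the finite-dimensional space $\mathcal O_x/\mathfrak m_x^n$, where the image of $I\mathcal O_x$ is a subspace and hence closed.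

(iii) Put $b_j^{(n)}=\sum_{|\beta|<n}\partial_z^\beta b_j(x)(z-x)^\beta/\beta!$. By the Leibniz rule, $\partial_z^\beta f(x)=\partial_z^\beta\big(\sum P_jb_j^{(n)}\big)(x)$ for $|\beta|<n$, so $f-\sum P_jb_j^{(n)}\in\mathfrak m_x^n$.

(iv) If $x\notin Z_I$, then $I\mathcal O_x=\mathcal O_x$. Let $x\in Z_I\cap D$. The ring $\mathbb C[z]_x/I\mathbb C[z]_x$ is a localization of the reduced ring $\mathbb C[z]/I$, so $\widehat{\mathcal O}_x/I\widehat{\mathcal O}_x$ is reduced by (F5). By (F2), $\mathcal O_x/I\mathcal O_x$ embeds in it, so $I\mathcal O_x$ is radical, and (F4) gives $f\in I\mathcal O_x$. Now use (i).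
\end{proof}

\subsection{The ball as a domain in projective space}

On $\mathbb C^{m+1}$, with points $\zeta=(\zeta_0,\zeta')$, let $Q(\zeta,\eta)=\zeta_0\bar\eta_0-\langle\zeta',\eta'\rangle$, and let $U(1,m)$ be the group of linear maps preserving $Q$. The lines on which $Q$ is positive are the lines $\mathbb C(1,z)$, $z\in\mathbb B$. Hence each $\gamma\in U(1,m)$ acts on $\mathbb B$ by a biholomorphism $z\mapsto\gamma z$, where $\gamma(1,z)=j_\gamma(z)(1,\gamma z)$, the affine function $j_\gamma$ has no zero in $\mathbb B$, and $|j_\gamma(z)|^2(1-|\gamma z|^2)=1-|z|^2$. If $\gamma0=0$, then $\gamma$ preserves the line $\mathbb C(1,0)$ and its $Q$-orthogonal complement, so $\gamma\in U(1)\times U(m)\subset U(m+1)$.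

For $a\in\mathbb B$ put $s_a=(1-|a|^2)^{1/2}$ and
\[
g_a(\zeta_0,\zeta')=\Big(\zeta_0-\langle\zeta',a\rangle,\ \zeta_0a-s_a\zeta'-\frac{\langle\zeta',a\rangle}{1+s_a}\,a\Big).
\]
With $s=s_a$, $b=\langle\zeta',a\rangle/(1+s)$ and $c=\zeta_0-b$ we have $g_a\zeta=(c-sb,\ ca-s\zeta')$ and $\langle a,\zeta'\rangle=(1+s)\bar b$, so
\[
|c-sb|^2-|ca-s\zeta'|^2=s^2|c|^2+2s^2\operatorname{Re}(c\bar b)+s^2|b|^2-s^2|\zeta'|^2=s^2\big(|\zeta_0|^2-|\zeta'|^2\big).
\]
Thus $\gamma_a:=g_a/s_a$ lies in $U(1,m)$ and depends smoothly on $a$. Writing $\varphi_a(z)=\gamma_az$, we have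
\begin{equation}\label{eq:ga}
g_a(1,z)=j_a(z)\,(1,\varphi_a(z)),\qquad j_a(z)=1-\langle z,a\rangle,\qquad \varphi_a(0)=a,
\end{equation}
and $|j_a(z)|^2(1-|\varphi_a(z)|^2)=(1-|a|^2)(1-|z|^2)$.

Define the pseudohyperbolic distance $d_{\mathbb B}\in[0,1)$ by
\[
1-d_{\mathbb B}(z,w)^2=\frac{(1-|z|^2)(1-|w|^2)}{|1-\langle z,w\rangle|^2}=\frac{Q(Z,Z)\,Q(W,W)}{|Q(Z,W)|^2},\qquad Z=(1,z),\ W=(1,w).
\]
The last expression does not change when $Z$ or $W$ is rescaled, so $d_{\mathbb B}$ is $U(1,m)$-invariant, and $d_{\mathbb B}(0,z)=|z|$. It is $\tanh$ of the hyperbolic distance, and $\tanh$ is increasing and subadditive on $[0,\infty)$, so $d_{\mathbb B}$ is a metric. Its balls $D(a,s)=\{w:d_{\mathbb B}(a,w)<s\}=\varphi_a(s\mathbb B)$ are called Bergman balls. If $w=\varphi_a(z)$ and $|z|=s$, then $1-s\le|j_a(z)|\le1+s$, so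
\begin{equation}\label{eq:ratio}
\frac{1-s}{1+s}\le\frac{1-|w|^2}{1-|a|^2}\le\frac{1+s}{1-s}\qquad\text{if }d_{\mathbb B}(a,w)=s.
\end{equation}

Let $\omega=-i\partial\bar\partial\log(1-|z|^2)$. Since $\log|j_\gamma|^2$ is pluriharmonic, $\omega$ is invariant under the transitive group $U(1,m)$; it is therefore a complete K\"ahler metric. At $z=(t,0,\dots,0)$ its matrix is diagonal with entries $(1-t^2)^{-2},(1-t^2)^{-1},\dots,(1-t^2)^{-1}$. We norm differential forms so that the products $\theta_J\wedge\bar\theta_K$ are orthonormal whenever $\omega=i\sum\theta_j\wedge\bar\theta_j$. With $dz=dz_1\wedge\dots\wedge dz_m$, $dV_\omega=\omega^m/m!$ and $dv_*=(1-|z|^2)^{-(m+1)}dv$, unitary invariance gives at every point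
\begin{equation}\label{eq:omega}
dV_\omega=2^m\,dv_*,\qquad |dz|_\omega^2\,dV_\omega=2^m\,dv,\qquad \big|\bar\partial|z|^2\big|_\omega=|z|\,(1-|z|^2).
\end{equation}
In particular $v_*$ is an invariant measure. For $s\le\frac34$, \eqref{eq:ratio} bounds the ratio of $1-|w|^2$ and $1-|a|^2$ on $D(a,s)$ by $7$. Together with $dv\le dv_*$ this yields, for measurable $k$,
\begin{gather}
\int_{s\mathbb B}|k\circ\varphi_a|^2\,dv\le\int_{D(a,s)}|k|^2\,dv_*\le\frac{7^{m+1}}{(1-|a|^2)^{m+1}}\int_{D(a,s)}|k|^2\,dv,\label{eq:transport}\\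
v(D(a,s))\le7^{m+1}v_*(\tfrac34\mathbb B)\,(1-|a|^2)^{m+1}.\label{eq:volume}
\end{gather}

\subsection{The $\bar\partial$-equation with $L^2$ estimates}

Let $E$ be a holomorphic vector bundle with a smooth Hermitian metric $h$ over a K\"ahler manifold $(X,\omega)$. In a holomorphic frame $e_\lambda$, with $H_{\mu\lambda}=h(e_\lambda,e_\mu)$, the Chern curvature is $\Theta(E)=\bar\partial(H^{-1}\partial H)=\sum\Theta_{jk}\,dz_j\wedge d\bar z_k$. Write $\omega=i\sum\omega_{jk}\,dz_j\wedge d\bar z_k$. For real $c$, the inequality $i\Theta(E)\ge c\,\omega\otimes\mathrm{Id}$ \emph{in the sense of Nakano} means that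
\[
\sum_{j,k}h(\Theta_{jk}u_j,u_k)\ge c\sum_{j,k}\omega_{jk}\,h(u_j,u_k)
\]
for all vectors $u_j$ in one fiber of $E$. Replacing $h$ by $he^{-\phi}$ adds $i\partial\bar\partial\phi\otimes\mathrm{Id}$ to $i\Theta(E)$. We use \cite[Ch.~VIII, Thm.~4.5]{Demailly} in the following form: if $(X,\omega)$ is complete of dimension $m$, $i\Theta(E)\ge\omega\otimes\mathrm{Id}$ in the sense of Nakano, and $g$ is a $\bar\partial$-closed $E$-valued $(m,q)$-form in $L^2$, $q\ge1$, then $\bar\partial f=g$ has a solution with $\|f\|^2\le q^{-1}\|g\|^2$. (The hypothesis gives $[i\Theta(E),\Lambda]\ge q$ on $(m,q)$-forms, where $\Lambda$ is the adjoint of $\omega\wedge\cdot\,$.)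

\begin{lemma}\label{lem:dbar}
Let $W$ be a finite-dimensional vector space and $h$ a smooth metric on $\mathbb B\times W$ with $i\Theta\ge\omega\otimes\mathrm{Id}$ in the sense of Nakano. Let $\xi$ be a smooth $W$-valued $(0,q)$-form on $\mathbb B$, $q\ge1$, with $\bar\partial\xi=0$ and $\int_{\mathbb B}|\xi|^2_{\omega,h}\,dv<\infty$. Then there is a smooth $W$-valued $(0,q-1)$-form $\tau$ with $\bar\partial\tau=\xi$ and $\int_{\mathbb B}|\tau|^2_{\omega,h}\,dv\le\int_{\mathbb B}|\xi|^2_{\omega,h}\,dv$.
\end{lemma}

\begin{proof}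
The map $\xi\mapsto dz\wedge\xi$ is a bijection from $(0,q)$-forms to $(m,q)$-forms, it commutes with $\bar\partial$ up to the sign $(-1)^m$, and $|dz\wedge\xi|^2dV_\omega=2^m|\xi|^2dv$ by \eqref{eq:omega}. The quoted theorem gives a solution with the stated bound. Take the solution $f=\pm dz\wedge\tau$ of $\bar\partial f=dz\wedge\xi$ of minimal norm. It is orthogonal to all $\bar\partial$-closed $L^2$ forms, in particular to $\bar\partial$ of test forms, so $\bar\partial^*f=0$ in the sense of distributions. Then $(\bar\partial\bar\partial^*+\bar\partial^*\bar\partial)f=\bar\partial^*(dz\wedge\xi)$ is smooth, and $f$ is smooth by ellipticity.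
\end{proof}

\section{Reduction to a weighted estimate}\label{sec:reduction}

We rescale so that the larger ball, on which the $\bar\partial$-equation is solved, is $\mathbb B$ itself. The function then lives on a smaller ball $\rho\mathbb B$, and the ideal is replaced by a dilate. For $0<\varepsilon\le1/200$ put
\[
\rho=\sqrt{1-\varepsilon},\qquad I_\rho=\{P(\cdot/\rho):P\in I\},\qquad \chi(z)=\chi_0\Big(\frac{1-|z|^2}{\varepsilon}\Big),
\]
where $\chi_0:\mathbb R\to[0,1]$ is a fixed smooth function with $\chi_0=0$ on $(-\infty,9]$ and $\chi_0=1$ on $[15,\infty)$. Note that $\rho\mathbb B=\{1-|z|^2>\varepsilon\}$. Let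
\[
\Sigma=\{8\varepsilon<1-|z|^2<16\varepsilon\},\qquad\Sigma'=\{\tfrac87\varepsilon<1-|z|^2<112\varepsilon\}.
\]
The form $\bar\partial\chi$ has compact support in $\Sigma$, and the closure of $\Sigma'$ is a compact subset of $\rho\mathbb B$. By \eqref{eq:ratio}, a point at $d_{\mathbb B}$-distance less than $\frac34$ from a point of $\Sigma$ lies in $\Sigma'$. The cutoff is steep in the Euclidean metric but not in the metric $\omega$: by \eqref{eq:omega},
\begin{equation}\label{eq:chi}
|\bar\partial\chi|_\omega\le\varepsilon^{-1}(1-|z|^2)\,\Big|\chi_0'\Big(\frac{1-|z|^2}{\varepsilon}\Big)\Big|\le15\sup|\chi_0'|.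
\end{equation}

\begin{proposition}\label{prop:main}
There is $N_0\ge1$, and for each real $N\ge N_0$ a constant $C$, with the following property. Let $f\in I\cdot\mathcal O(\mathbb B)$, $0<\varepsilon\le1/200$, and $F(z)=f(z/\rho)$ on $\rho\mathbb B$; extend $\chi F$ by $0$ to $\mathbb B$. Then there is $G\in I_\rho\cdot\mathcal O(\mathbb B)$ such that $u=\chi F-G$ satisfies
\[
\int_{\mathbb B}|u|^2(1-|z|^2)^N\,dv\le C\varepsilon^N\int_{\Sigma'}|F|^2\,dv .
\]
\end{proposition}

The weight $(1-|z|^2)^N$ is at most $(16\varepsilon)^N$ on $\Sigma$, where the data $F\bar\partial\chi$ live, and at least $\varepsilon^N$ on $\rho\mathbb B$, where $u$ has to be small. So a large $N$ costs only a constant. What it buys is the positive curvature $N\omega$, which will absorb any negative curvature that is bounded uniformly in terms of $\omega$.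

\begin{proof}[Proof of Theorem~\ref{thm:closure}]
The inclusion $\subseteq$ follows from Lemma~\ref{lem:ideal}(ii). Let $f\in L^2_a(\mathbb B)\cap I\cdot\mathcal O(\mathbb B)$, fix $N\ge N_0$, take $F,G,u$ from Proposition~\ref{prop:main}, and put $\widetilde G(z)=G(\rho z)$. Then $\widetilde G=\sum P_jk_j$ with $P_j\in I$ and $k_j\in\mathcal O(\rho^{-1}\mathbb B)$. The $k_j$ are uniform limits of polynomials on $\overline{\mathbb B}$, so $\widetilde G\in\overline I$. On $\rho\mathbb B$ we have $F-G=(1-\chi)F+u$ and $1\le\varepsilon^{-N}(1-|z|^2)^N$. Since $f-\widetilde G=(F-G)(\rho\,\cdot)$,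
\begin{align*}
\|f-\widetilde G\|^2_{L^2(\mathbb B)}&=\rho^{-2m}\|F-G\|^2_{L^2(\rho\mathbb B)}\\
&\le C\int_{\rho\mathbb B\cap\{1-|z|^2<15\varepsilon\}}|F|^2\,dv+C\varepsilon^{-N}\int_{\mathbb B}|u|^2(1-|z|^2)^N\,dv\\
&\le C\int_{\rho\mathbb B\cap\{1-|z|^2<112\varepsilon\}}|F|^2\,dv\le C\int_{\mathbb B\cap\{1-|w|^2<112\varepsilon\}}|f|^2\,dv .
\end{align*}
The last step substitutes $z=\rho w$ and uses $1-|w|^2\le1-\rho^2|w|^2$. The right side tends to $0$ with $\varepsilon$ because $f\in L^2$. Hence $f\in\overline I$.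
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:radical}]
If $f\in\ker R$, then $f\in I\cdot\mathcal O(\mathbb B)$ by Lemma~\ref{lem:ideal}(iv), so $f\in\overline I$ by Theorem~\ref{thm:closure}. This is the only place where radicality is used.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(a)]
Since $Z_I=Z_{\sqrt I}$, Lemma~\ref{lem:ideal}(iv) gives $\ker R=L^2_a(\mathbb B)\cap\sqrt I\cdot\mathcal O(\mathbb B)$. If $I\mathcal O_x=\sqrt I\,\mathcal O_x$ for all $x\in\mathbb B$, then $I\cdot\mathcal O(\mathbb B)=\sqrt I\cdot\mathcal O(\mathbb B)$ by Lemma~\ref{lem:ideal}(i), and Theorem~\ref{thm:closure} gives $\overline I=\ker R$. Conversely, if $\overline I=\ker R$, then $\sqrt I\subseteq\ker R=\overline I\subseteq I\cdot\mathcal O(\mathbb B)$, so $\sqrt I\,\mathcal O_x=I\mathcal O_x$ for $x\in\mathbb B$. By (F3), this last equality is equivalent to $\sqrt I\,\mathbb C[z]_x=I\mathbb C[z]_x$, that is, to $x\notin\operatorname{Supp}(\sqrt I/I)$.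
\end{proof}

\section{A model case: a point on the unit circle}\label{sec:model}

We prove Proposition~\ref{prop:main} for $m=1$ and $I=(1-z)$, with $N_0=2$. Here $I_\rho=(\rho-z)$, and $h=F/(\rho-z)$ is holomorphic on $\rho\mathbb D$. If $\tau$ is a smooth solution of $\bar\partial\tau=h\,\bar\partial\chi$ on $\mathbb D$, then $\chi h-\tau$ is holomorphic on $\mathbb D$, so
\[
G=(\rho-z)(\chi h-\tau)\in I_\rho\cdot\mathcal O(\mathbb D),\qquad u=\chi F-G=(\rho-z)\tau .
\]
We must bound $(\rho-z)\tau$ in terms of $(\rho-z)h$. The weight $(1-|w|^2)^N$ alone does not do this: near the point $1$ the function $h$ may have size $|F|/\varepsilon$ on $\Sigma$, and we would get $\varepsilon^{N-2}$ in place of $\varepsilon^N$. The weight $|\rho-w|^2(1-|w|^2)^N$ measures the right quantities, but the curvature of $|\rho-w|^2$ is a negative point mass at $\rho$, which no multiple of $\omega$ dominates. We use instead the positive function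
\[
\mu(w)=|\rho-w|^2+|1-\rho w|^2 .
\]
\begin{itemize}
\item[(a)] $|\rho-w|^2\le\mu(w)$ on $\mathbb D$.
\item[(b)] $\mu(w)\le3|\rho-w|^2$ on $\Sigma$. Indeed, $|\rho-w|\ge\frac12(\rho^2-|w|^2)>\frac72\varepsilon$ on $\Sigma$, and $1-\rho w=\rho(\rho-w)+\varepsilon$, so $|1-\rho w|\le\frac97|\rho-w|$.
\item[(c)] $i\partial\bar\partial\log\mu\le\omega$. Indeed, for holomorphic $a,b$ Lagrange's identity gives $\partial_w\partial_{\bar w}\log(|a|^2+|b|^2)=|ab'-a'b|^2/(|a|^2+|b|^2)^2$. For $a=\rho-w$, $b=1-\rho w$ we have $ab'-a'b=1-\rho^2$ and $\mu\ge|b|^2-|a|^2=(1-\rho^2)(1-|w|^2)$, so the quotient is at most $(1-|w|^2)^{-2}$.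
\end{itemize}
By (c) the metric $\mu(w)(1-|w|^2)^N$ on $\mathbb D\times\mathbb C$ has curvature at least $(N-1)\omega\ge\omega$. Lemma~\ref{lem:dbar}, (a), (b) and \eqref{eq:chi} give a solution $\tau$ with
\[
\int_{\mathbb D}|u|^2(1-|w|^2)^Ndv\le\int_{\mathbb D}|\tau|^2\mu\,(1-|w|^2)^Ndv\le\int_\Sigma|h|^2|\bar\partial\chi|_\omega^2\,\mu\,(1-|w|^2)^Ndv\le C\varepsilon^N\int_\Sigma|F|^2dv .
\]

The function $\mu$ comes from the group. For $m=1$ we have $g_w(\zeta_0,\zeta_1)=(\zeta_0-\bar w\zeta_1,\ w\zeta_0-\zeta_1)$. For the homogenized generator $P=\rho\zeta_0-\zeta_1$,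
\[
P\circ g_w=(\rho-w)\zeta_0+(1-\rho\bar w)\zeta_1,
\]
so $\mu(w)$ is the squared norm of the linear form $P\circ g_w$. By \eqref{eq:ga}, $(P\circ g_w)(1,z)=j_w(z)P(1,\varphi_w(z))$; thus $\mu(w)$ measures the generator not at the point $w$ but on a Bergman disc about $w$. The norms $\|P\circ g_w\|$ make sense in general, and (a) and (c) become Lemmas~\ref{lem:norms}(i) and~\ref{lem:curvature}. Three difficulties are new.

\emph{Division.} For $m\ge2$ the zero set may cross the shell for all $\varepsilon$, as for $I=(z_1)$, and a pointwise bound such as (b) fails. It is replaced by an estimate for the quotient on a Bergman ball in terms of the product on a larger one. After transport to the origin, the one-variable statement reads: if $\ell=\alpha+\beta z$ with $|\alpha|^2+|\beta|^2=1$ and $x\in\mathcal O(\frac12\mathbb D)$, then $\sup_{|z|<1/8}|x|\le C\|\ell x\|_{L^2(\frac12\mathbb D)}$ with $C$ independent of $\ell$. To see this, note that $|\ell|\ge\frac1{12}$ on one of the circles $|z|=\frac18$, $|z|=\frac38$: if $|\alpha|\ge|\beta|$,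 then $|\ell|\ge\frac58|\alpha|$ on both, and otherwise $|\beta|\ge1/\sqrt2$ and the zero of $\ell$ is at distance at least $\frac18$ from one of them. The maximum principle finishes the argument. Lemma~\ref{lem:division} is the general version.

\emph{Syzygies.} With several generators the coefficients $h_j$ in $F=\sum P_jh_j$ are not unique, and global coefficients come with no bound. We only get bounded local coefficients, which disagree on overlaps. Their differences are relations among the $P_j$, and to correct them we need a resolution of the ideal.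

\emph{Degeneration.} Transport replaces the generators $P$ by $P\circ g_a$, and these degenerate as $|a|\to1$. For $P=\zeta_1(\zeta_0-2\zeta_1)$ and real $a\to1$ we get $P\circ g_a=(a\zeta_0-\zeta_1)\big((1-2a)\zeta_0+(2-a)\zeta_1\big)\to-(\zeta_0-\zeta_1)^2$. So radical ideals have nonradical limits, which is why the natural statement is Theorem~\ref{thm:closure} for all ideals. The generators and the resolution must be chosen so that they survive in the limit.

\section{A compact family of linear complexes}\label{sec:complex}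

Let $S=\mathbb C[\zeta_0,\dots,\zeta_m]=\bigoplus S_d$. For $g\in GL_{m+1}(\mathbb C)$ put $g^*P=P\circ g$, so that $(gh)^*=h^*g^*$. An arbitrary set of generators can behave badly along an orbit.

\begin{example}\label{ex:degenerate}
Let $m=2$ and let $V\subset S_2$ be spanned by $\zeta_1^2-\zeta_0\zeta_2$ and $\zeta_1\zeta_2$. For $g=\operatorname{diag}(t,1,1)$ the space $g^*V$ is spanned by $\zeta_1^2-t\zeta_0\zeta_2$ and $\zeta_1\zeta_2$. After setting $\zeta=(1,z)$ we have $tz_2^2=z_1(z_1z_2)-z_2(z_1^2-tz_2)$, so $z_2^2$ lies in the ideal; but $z_2^2=x_1(z_1^2-tz_2)+x_2z_1z_2$ forces $x_1(0,z_2)=-z_2/t$. Division is not uniform as $t\to0$. The limit space, spanned by $\zeta_1^2$ and $\zeta_1\zeta_2$, has the linear relation $\zeta_2\cdot\zeta_1^2-\zeta_1\cdot\zeta_1\zeta_2=0$, which is not a limit of relations.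
\end{example}

The remedy is to take as generators \emph{all} elements of the homogenized ideal in a degree $e$ so large that every limit is generated in degree $e$, with the same number of relations. We recall the facts on coherent algebraic sheaves on $\mathbb P^m$ that make this possible; $\mathcal O_{\mathbb P}$ is the structure sheaf and $\mathcal F(d)$ the $d$-th twist.
\begin{itemize}
\item[(P1)] $H^0(\mathcal O_{\mathbb P}(d))=S_d$, and $H^i(\mathcal O_{\mathbb P}(d))=0$ for $i\ge1$, $d\ge-i$.
\item[(P2)] $p_{\mathcal F}(d)=\sum_i(-1)^i\dim H^i(\mathcal F(d))$ is a polynomial in $d$, the Hilbert polynomial. It is additive in short exact sequences and equals $\dim H^0(\mathcal F(d))$ for large $d$.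
\item[(P3)] A homogeneous ideal $J'\subseteq S$ defines an ideal sheaf $\mathcal I'$. The space $H^0(\mathcal I'(d))$ is the degree $d$ part of the saturation $\{P:\zeta_j^kP\in J'\text{ for all }j\text{ and large }k\}$; it contains $J'_d$ and equals it for large $d$. The sections of $\mathcal I'$ over the chart $\zeta_0\ne0$ form the ideal $\{P(1,\cdot):P\in J'\}$ of $\mathbb C[z]$.
\item[(P4)] (Castelnuovo--Mumford.) $\mathcal F$ is \emph{$d$-regular} if $H^i(\mathcal F(d-i))=0$ for all $i\ge1$. Then $\mathcal F(d)$ is generated by its global sections and $\mathcal F$ is $d'$-regular for all $d'\ge d$. Consequently $\dim H^0(\mathcal F(d'))=p_{\mathcal F}(d')$ for $d'\ge d$.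
\item[(P5)] (Mumford \cite[Lecture 14]{Mumford}.) For every polynomial $p$ there is $e$, depending only on $m$ and $p$, such that \emph{every} ideal sheaf on $\mathbb P^m$ with Hilbert polynomial $p$ is $e$-regular.
\end{itemize}

Let $J_d=\{P\in S_d:P(1,\cdot)\in I\}$ and $J=\bigoplus J_d$. If $\zeta_0^kP\in J$, then $P\in J$, so $J$ is saturated. Let $\mathcal I$ be its ideal sheaf and $p$ the Hilbert polynomial of $\mathcal I$; fix $e\ge1$ as in (P5). Then $J_d=H^0(\mathcal I(d))$ has dimension $p(d)$ for $d\ge e$. Let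
\[
\Omega=\{g^*J_e:g\in GL_{m+1}(\mathbb C)\}\subseteq\operatorname{Gr}(p(e),S_e),
\]
and let $\overline\Omega$ be its closure in the Grassmannian, a compact set. Both sets are stable under every $g^*$.

\begin{lemma}\label{lem:limit}
Each $V\in\overline\Omega$ equals $H^0(\mathcal I_V(e))$ for an ideal sheaf $\mathcal I_V$ with Hilbert polynomial $p$. In particular $\mathcal I_V$ is $e$-regular and $V$ generates $\mathcal I_V(e)$.
\end{lemma}

\begin{proof}
Let $g_k^*J_e\to V$. By compactness of the Grassmannians $\operatorname{Gr}(p(d),S_d)$ and a diagonal argument we may assume $g_k^*J_d\to W_d$ for all $d\ge e$, with $W_e=V$. Every vector of $W_d$ is a limit of vectors of $g_k^*J_d$, so $S_1W_d\subseteq W_{d+1}$. Hence $\bigoplus_{d\ge e}W_d$ is a homogeneous ideal with $\dim W_d=p(d)$, and its sheaf $\mathcal I_V$ has Hilbert polynomial $p$ by (P2) and (P3). By (P5) and (P4), $\dim H^0(\mathcal I_V(e))=p(e)=\dim V$, and $V\subseteq H^0(\mathcal I_V(e))$ by (P3).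
\end{proof}

Regularity passes to the sheaf of relations, with the degree raised by one. This makes all further maps of the resolution linear.

\begin{lemma}\label{lem:kernel}
If $\mathcal F$ is $d$-regular, then the kernel $\mathcal K$ of the surjection $H^0(\mathcal F(d))\otimes\mathcal O_{\mathbb P}(-d)\to\mathcal F$ is $(d+1)$-regular.
\end{lemma}

\begin{proof}
For $i\ge2$ the group $H^i(\mathcal K(d+1-i))$ sits in an exact sequence between $H^{i-1}(\mathcal F(d-(i-1)))=0$ and a sum of copies of $H^i(\mathcal O_{\mathbb P}(1-i))=0$. For $i=1$ the map $H^0(\mathcal F(d))\otimes H^0(\mathcal O_{\mathbb P})\to H^0(\mathcal F(d))$ is onto, so $H^1(\mathcal K(d))$ embeds in a sum of copies of $H^1(\mathcal O_{\mathbb P})=0$.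
\end{proof}

We now define the complex by linear algebra, inside fixed ambient spaces. Let $U_0=\mathbb C$ and $U_i=S_e\otimes S_1^{\otimes(i-1)}$ for $i\ge1$, and let $d_0=0$, $d_i=e+i-1$ be the total degrees. For $V\in\overline\Omega$ define $V_i=V_i(V)\subseteq U_i$ by $V_0=\mathbb C$, $V_1=V$,
\[
V_2=\ker(V_1\otimes S_1\to S_{e+1}),\qquad V_{i+1}=\ker(V_i\otimes S_1\to U_{i-1}\otimes S_2)\quad(i\ge2),
\]
where each map multiplies the last two tensor factors. For $z\in\mathbb C^m$ let $A_i(z):U_i\to U_{i-1}$ evaluate the last factor at $(1,z)$: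
\[
A_1(z)P=P(1,z),\qquad A_i(z)(P\otimes\ell_1\otimes\dots\otimes\ell_{i-1})=\ell_{i-1}(1,z)\,P\otimes\ell_1\otimes\dots\otimes\ell_{i-2}.
\]
Since $V_i\subseteq V_{i-1}\otimes S_1$ for $i\ge2$, $A_i(z)$ maps $V_i$ to $V_{i-1}$. For instance, if $e=1$ and $V$ is spanned by $\zeta_1,\dots,\zeta_m$, then $V_i$ consists of the tensors with first factor in $V$ that are alternating in each pair of neighboring factors, so $V_i=\Lambda^iV$ and we obtain the Koszul complex. Let $g^*$ act on $U_i$ factorwise, and trivially on $U_0$; then $(cg)^*=c^{d_i}g^*$ on $U_i$ for scalars $c$.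

\begin{proposition}\label{prop:complex}
Let $V\in\overline\Omega$ and $i\ge1$.
\begin{itemize}
\item[(i)] $A_i(z)A_{i+1}(z)=0$ on $V_{i+1}$, and $V_{i+1}\otimes\mathcal O_x\to V_i\otimes\mathcal O_x\to V_{i-1}\otimes\mathcal O_x$ is exact for every $x\in\mathbb C^m$.
\item[(ii)] $n_i=\dim V_i$ does not depend on $V$, and $V\mapsto V_i(V)$ is continuous from $\overline\Omega$ to $\operatorname{Gr}(n_i,U_i)$.
\item[(iii)] $V_i(g^*V)=g^*V_i(V)$, and if $g(1,z)=j\cdot(1,w)$ with $j\in\mathbb C$, then
\begin{equation}\label{eq:equiv}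
A_i(z)\,g^*=j^{\,d_i-d_{i-1}}\,g^*A_i(w).
\end{equation}
\item[(iv)] The space $V^\rho=\{P\in S_e:P(1,\cdot)\in I_\rho\}$ lies in $\Omega$, and $A_1(V^\rho\otimes\mathbb C[z])=I_\rho$.
\end{itemize}
\end{proposition}

\begin{proof}
(i) The composition $A_i(z)A_{i+1}(z)$ evaluates the product of the last two factors at $(1,z)$, so it vanishes on $V_{i+1}$. Put $\mathcal K_0=\mathcal I_V$. Suppose that $\mathcal K_{i-1}\subseteq V_{i-1}\otimes\mathcal O_{\mathbb P}(-d_{i-1})$ is $d_i$-regular with $H^0(\mathcal K_{i-1}(d_i))=V_i$; for $i=1$ this is Lemma~\ref{lem:limit}. Let $\mathcal K_i$ be the kernel of the surjection $V_i\otimes\mathcal O_{\mathbb P}(-d_i)\to\mathcal K_{i-1}$. It is $d_{i+1}$-regular by Lemma~\ref{lem:kernel}, and $H^0(\mathcal K_i(d_{i+1}))$ is the kernel of the multiplication map $V_i\otimes S_1\to V_{i-1}\otimes S_{d_{i+1}-d_{i-1}}$, which is $V_{i+1}$. Splicing these short exact sequences, we see that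
\[
\cdots\to V_2\otimes\mathcal O_{\mathbb P}(-d_2)\to V_1\otimes\mathcal O_{\mathbb P}(-d_1)\to\mathcal I_V\to0
\]
is exact. On the affine chart $\zeta_0\ne0$, with $\mathcal O_{\mathbb P}(-d)$ trivialized by $\zeta_0^{-d}$, taking sections is exact and the maps become the $A_i$ acting on $V_i\otimes\mathbb C[z]$. Now apply (F3).

(ii) By (P4), $n_i=p_{\mathcal K_{i-1}}(d_i)$, and $p_{\mathcal K_i}(d)=n_i\,p_{\mathcal O_{\mathbb P}}(d-d_i)-p_{\mathcal K_{i-1}}(d)$; so the $n_i$ are determined by $m,p,e$. For continuity we use induction. Let $V^k\to V$ and let $W$ be a limit point of $V_{i+1}(V^k)$. Then $W\subseteq V_i(V)\otimes S_1$ and $W$ is killed by the multiplication map, so $W\subseteq V_{i+1}(V)$, with equality since the dimensions agree. By compactness of the Grassmannian, $V_{i+1}(V^k)\to V_{i+1}(V)$.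

(iii) The first claim holds because $g^*$ is multiplicative. The last factor of $U_i$ has degree $d_i-d_{i-1}$, and $(g^*P)(1,z)=j^{\,d}P(1,w)$ for $P\in S_d$; this is \eqref{eq:equiv}.

(iv) For $g=\operatorname{diag}(1,\rho^{-1},\dots,\rho^{-1})$ the ideal $g^*J$ is the homogenization of $I_\rho$. So $V^\rho=g^*J_e$, and $\mathcal I_{V^\rho}$, the sheaf of $g^*J$, has $I_\rho$ as its sections over the chart. The surjection $V_1\otimes\mathcal O_{\mathbb P}(-e)\to\mathcal I_{V^\rho}$ is onto on these sections.
\end{proof}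

The complex need not terminate. Only $V_1,\dots,V_{m+1}$ will be used, because $(0,q)$-forms vanish for $q>m$. Fix Hilbert norms $\|\cdot\|$ on the $U_i$ that are invariant under $k^*$ for $k\in U(m+1)$ (average any Hilbert norm over the group), with the absolute value on $U_0$.

\section{Uniform division near the origin}\label{sec:division}

We want to solve $A_ix=y$ near $0$ with a bound that is uniform in $V\in\overline\Omega$. By compactness it is enough to do so for $V$ near a given $V^0$, by perturbation. A perturbation argument compares $x$ with a corrected $x$ in the same norm, so we need an estimate at $V^0$ in which the domain does not shrink. Such an estimate holds in suitable $\ell^1$ algebras of power series.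

Fix $\lambda_1,\dots,\lambda_m>0$ linearly independent over $\mathbb Q$. For $0<t<1$ let $X_t$ be the Banach algebra of series $f=\sum c_\alpha z^\alpha$ with $\|f\|_t=\sum|c_\alpha|t^{\lambda\cdot\alpha}<\infty$. These series converge absolutely on the closed polydisc $\Delta_t$ with radii $t^{\lambda_j}$, and $\sup_{\Delta_t}|f|\le\|f\|_t$. Every germ at $0$ lies in $X_t$ for small $t$. On $X_t^n$ we use the sum of the norms of the components.

\begin{lemma}\label{lem:banach}
Let $B$ be an $n\times b$ matrix over $\mathcal O_0$ and $\mathcal N=B\mathcal O_0^b$. For all sufficiently small $t$, the entries of $B$ lie in $X_t$ and there is $c=c(t)$ such that every $y\in X_t^n$ whose germ lies in $\mathcal N$ is of the form $y=Bx$ with $x\in X_t^b$ and $\|x\|_t\le c\|y\|_t$.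
\end{lemma}

\begin{proof}
Let $\mathbf e_1,\dots,\mathbf e_n$ be the standard basis. Choose $\nu_1,\dots,\nu_n>0$ such that the weights $\operatorname{wt}(z^\alpha\mathbf e_i)=\lambda\cdot\alpha+\nu_i$ of the monomials $z^\alpha\mathbf e_i$ are pairwise distinct; only countably many values of each $\nu_i-\nu_j$ are excluded. Finitely many weights lie below any bound, so each nonzero element of $\mathcal O_0^n$ has a \emph{leading monomial}, the one of least weight that occurs in it. Let $E$ be the set of leading monomials of nonzero elements of $\mathcal N$. It is stable under multiplication by the $z^\alpha$, so by Dickson's lemma there are $T_1,\dots,T_k\in E$ such that every element of $E$ is a multiple $z^\alpha T_j$. Choose $G_j\in\mathcal N$ with leading monomial $T_j$ and coefficient $1$, put $\kappa_j=\operatorname{wt}(T_j)$, and partition $E$ into sets $E_j$ consisting of multiples of $T_j$.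

On $X_t^n$ use the equivalent norm $\|f\|'_t=\sum|c_T|\,t^{\operatorname{wt}(T)}$ for $f=\sum c_TT$; it satisfies $\|qf\|'_t\le\|q\|_t\|f\|'_t$. Sorting monomials, we write each $f\in X_t^n$ uniquely as $f=\sum_jq_jT_j+r$, where $q_jT_j$ involves only monomials in $E_j$ and $r$ none in $E$; then $\|f\|'_t=\sum_jt^{\kappa_j}\|q_j\|_t+\|r\|'_t$. Put $Lf=\sum_jq_jG_j+r$. All weights occurring in $G_j-T_j$ are at least some $\kappa'_j>\kappa_j$. If $G_j\in X_{t_0}^n$ and $t\le t_0$ is small, then
\[
\|G_j-T_j\|'_t\le(t/t_0)^{\kappa'_j}\|G_j-T_j\|'_{t_0}\le\tfrac12t^{\kappa_j},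
\]
so $\|Lf-f\|'_t\le\frac12\sum_jt^{\kappa_j}\|q_j\|_t\le\frac12\|f\|'_t$. Hence $L$ is invertible with $\|L^{-1}\|\le2$. Applying the decomposition to $L^{-1}y$, we get $y=\sum q_jG_j+r$ with $t^{\kappa_j}\|q_j\|_t\le2\|y\|'_t$ and no monomial of $r$ in $E$. If $y\in\mathcal N$, then $r\in\mathcal N$, and $r\ne0$ would put its leading monomial in $E$; so $r=0$. Finally $G_j=B\mathbf c_j$ with $\mathbf c_j\in\mathcal O_0^b$, which lie in $X_t^b$ for small $t$; take $x=\sum q_j\mathbf c_j$.
\end{proof}

Let $D\subseteq\mathbb C^m$ be open, $V\in\overline\Omega$ and $1\le i\le m$. Call a holomorphic map $y:D\to V_{i-1}$ \emph{compatible} if $A_{i-1}y=0$ when $i\ge2$, and if $y\in A_1(V\otimes\mathcal O(D))$ when $i=1$.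

\begin{lemma}\label{lem:division}
For every $s\in(0,\frac12]$ there are $r=r(s)\in(0,s)$ and $C$ such that for all $V\in\overline\Omega$, $1\le i\le m$, and every compatible $y:s\mathbb B\to V_{i-1}$ in $L^2$, there is a holomorphic $x:r\mathbb B\to V_i$ with $A_ix=y$ and $\sup_{r\mathbb B}\|x\|\le C\|y\|_{L^2(s\mathbb B)}$.
\end{lemma}

\begin{proof}
By compactness of $\overline\Omega$ it suffices to find $r$ and $C$ that work for all $V$ near a given $V^0$. By Proposition~\ref{prop:complex}(ii), for $V$ near $V^0$ and $l\le m+1$ orthogonal projection is an isomorphism $V_l(V^0)\to V_l(V)$ which, with its inverse, has norm at most $2$ and tends to the identity as $V\to V^0$. Through these isomorphisms and fixed bases of the $V_l(V^0)$, the map $A_l$ on $V_l(V)$ becomes a matrix $A_l^V$ of polynomials of degree at most $e$, with $A_l^VA_{l+1}^V=0$ and $A_l^V\to A_l^0:=A_l^{V^0}$ coefficientwise.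

Choose $t<t'$ such that $\Delta_{t'}\subset s\mathbb B$ and Lemma~\ref{lem:banach} holds in $X=X_t$, with one constant $c$, for $A_1^0,\dots,A_{m+1}^0$; write $\|\cdot\|_X=\|\cdot\|_t$. Let $i\le m$ and $x\in X^{n_i}$. The lemma gives $x'$ with $A_i^0x'=A_i^0x$ and $\|x'\|_X\le c\|A_i^0x\|_X$. By exactness at $V^0$ the germ of $x-x'$ lies in the image of $A_{i+1}^0$, so the lemma gives $x''$ with $x-x'=A_{i+1}^0x''$ and $\|x''\|_X\le c\|x-x'\|_X\le c'\|x\|_X$, where $c'=c(1+c\max_l\|A^0_l\|)$.

Let $V$ be so close to $V^0$ that the operator norms of $A_l^V-A_l^0$ are at most $\eta$, where $\eta(c+c')\le\frac12$. Suppose $y=A_i^Vx$. Put $x_1=x-A_{i+1}^Vx''=x'+(A_{i+1}^0-A_{i+1}^V)x''$. Then $A_i^Vx_1=y$; here we use that the relations at $V^0$ are limits of relations at $V$, which is what failed in Example~\ref{ex:degenerate}. Moreover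
\[
\|x_1\|_X\le c\big(\|y\|_X+\eta\|x\|_X\big)+\eta c'\|x\|_X\le c\|y\|_X+\tfrac12\|x\|_X .
\]
If $\beta$ is the infimum of $\|x\|_X$ over all solutions of $A_i^Vx=y$ in $X^{n_i}$, this gives $\beta\le c\|y\|_X+\frac12\beta$. So there is a solution with $\|x\|_X\le3c\|y\|_X$.

Now let $y$ be as in the statement. Then $y=A_ix_0$ with $x_0\in V_i\otimes\mathcal O(s\mathbb B)$: by hypothesis if $i=1$, and by Proposition~\ref{prop:complex}(i) and (F1) if $i\ge2$. For $k\in\mathcal O(s\mathbb B)$, Cauchy's estimates on $\Delta_{t'}$ bound the Taylor coefficients by $|c_\alpha|\le t'^{-\lambda\cdot\alpha}\sup_{\Delta_{t'}}|k|$, so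
\[
\|k\|_X\le\sum_\alpha(t/t')^{\lambda\cdot\alpha}\sup_{\Delta_{t'}}|k|<\infty .
\]
Thus $x_0$ and $y$ have components in $X$, and $\|y\|_X\le C\|y\|_{L^2(s\mathbb B)}$ since $\Delta_{t'}$ is compact in $s\mathbb B$. The previous paragraph gives $x$, and any $r$ with $r\mathbb B\subseteq\Delta_t$ works.
\end{proof}

\section{Norms adapted to Bergman balls}\label{sec:norms}

As in Section~\ref{sec:model}, we measure a vector $u\in U_i$ at the point $w\in\mathbb B$ after transport to the origin:
\[
|u|_w=\|g_w^*u\| .
\]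
On $U_0$ this is the absolute value. An invariant normalization is also useful. If $\gamma,\gamma'\in U(1,m)$ and $\gamma0=\gamma'0$, then $\gamma'=\gamma k$ with $k\in U(1)\times U(m)$, so $\|\gamma'^*u\|=\|k^*\gamma^*u\|=\|\gamma^*u\|$. Hence $h_w(u)=\|\gamma^*u\|^2$ does not depend on the choice of $\gamma\in U(1,m)$ with $\gamma0=w$. The choice $\gamma=\gamma_w$ shows that $h$ is a smooth metric on $\mathbb B\times U_i$ and that
\begin{equation}\label{eq:hnorm}
|u|_w^2=(1-|w|^2)^{d_i}\,h_w(u).
\end{equation}

\begin{lemma}\label{lem:norms}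
Let $1\le i\le m$ and $u\in U_i$.
\begin{itemize}
\item[(i)] $|A_i(w)u|_w\le C|u|_w$ for all $w\in\mathbb B$.
\item[(ii)] $C^{-1}|u|_a\le|u|_w\le C|u|_a$ if $d_{\mathbb B}(a,w)\le\frac12$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Since $g_w(1,0)=(1,w)$, \eqref{eq:equiv} gives $g_w^*A_i(w)=A_i(0)g_w^*$; take $C=\max_i\|A_i(0)\|$.

(ii) Write $w=\varphi_a(z)$ with $|z|\le\frac12$. Then $\gamma_a\gamma_z0=w$, so $h_w(u)=\|\gamma_z^*\gamma_a^*u\|^2$. The maps $\gamma_z$, $|z|\le\frac12$, form a compact subset of $GL_{m+1}(\mathbb C)$, so $h_w(u)$ is comparable to $\|\gamma_a^*u\|^2=h_a(u)$. Now use \eqref{eq:hnorm} and \eqref{eq:ratio}.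
\end{proof}

\begin{lemma}\label{lem:local}
Let $V\in\Omega$, $a\in\mathbb B$, $s\in(0,\frac12]$, $r=r(s)$, $1\le i\le m$, and let $y:D(a,s)\to V_{i-1}$ be compatible with $\int_{D(a,s)}|y(w)|_w^2\,dv(w)<\infty$. Then there is a holomorphic $x:D(a,r)\to V_i$ with $A_ix=y$ and
\[
\sup_{w\in D(a,r)}|x(w)|_w^2\le\frac{C}{(1-|a|^2)^{m+1}}\int_{D(a,s)}|y(w)|_w^2\,dv(w),\qquad C=C(s).
\]
\end{lemma}

\begin{proof}
Put $\tilde y(z)=g_a^*y(\varphi_a(z))$ on $s\mathbb B$; it takes values in $V_{i-1}(g_a^*V)$, and $g_a^*V\in\Omega$. It is compatible for $g_a^*V$ by \eqref{eq:ga} and \eqref{eq:equiv}: for $i\ge2$, $A_{i-1}(z)\tilde y(z)$ is a multiple of $g_a^*(A_{i-1}y)(\varphi_a(z))=0$, and for $i=1$, $y=A_1x_0$ gives $\tilde y=A_1\big(j_a^{-e}g_a^*(x_0\circ\varphi_a)\big)$. By Lemma~\ref{lem:norms}(ii), which is trivial on $U_0$, $\|\tilde y(z)\|=|y(w)|_a\le C|y(w)|_w$ for $w=\varphi_a(z)$, so \eqref{eq:transport} bounds $\|\tilde y\|^2_{L^2(s\mathbb B)}$ by the right side above. Take $\tilde x$ from Lemma~\ref{lem:division} and define $x$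 by $g_a^*x(\varphi_a(z))=j_a(z)^{d_i-d_{i-1}}\tilde x(z)$. It takes values in $V_i(V)$, and \eqref{eq:equiv} gives $g_a^*A_i(w)x(w)=A_i(z)\tilde x(z)=g_a^*y(w)$. Finally $|x(w)|_w\le C|x(w)|_a\le C2^e\|\tilde x(z)\|$, since $|j_a|\le2$.
\end{proof}

The curvature of a subbundle can be more negative than that of the ambient bundle, so a bound for $\mathbb B\times U_i$ would not be enough. Transport to the origin reduces the problem to a compact family of subspaces.

\begin{lemma}\label{lem:curvature}
There is $C_0\ge0$ such that $i\Theta(\mathbb B\times W,h)\ge-C_0\,\omega\otimes\mathrm{Id}$ in the sense of Nakano for all $1\le i\le m$ and all $W\in\operatorname{Gr}(n_i,U_i)$.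
\end{lemma}

\begin{proof}
For $\gamma\in U(1,m)$ consider the holomorphic bundle map $(z,u)\mapsto(\gamma z,(\gamma^*)^{-1}u)$. Since $\gamma\gamma_z0=\gamma z$, we have $h_{\gamma z}((\gamma^*)^{-1}u)=\|\gamma_z^*\gamma^*(\gamma^*)^{-1}u\|^2=h_z(u)$, so the map is an isometry. It takes $\mathbb B\times\gamma^*W$ onto $\mathbb B\times W$, and it covers an isometry of $\omega$. Hence the best Nakano lower bound for $\mathbb B\times W$ at the point $\gamma0$ equals that for $\mathbb B\times\gamma^*W$ at $0$, and it suffices to bound the latter over the compact Grassmannian. Locally in $W'\in\operatorname{Gr}(n_i,U_i)$ choose a basis depending continuously on $W'$. The Gram matrix $H(z)$ of this constant frame and its derivatives at $0$ depend continuously on $W'$, and $\Theta=\bar\partial(H^{-1}\partial H)$ at $0$ is a polynomial in $H(0)^{-1}$ and derivatives of order at most $2$. So the best lower bound at $0$ is continuous in $W'$, hence bounded below.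
\end{proof}

Put $N_0=C_0+1$. For a $V_i$-valued $(0,q)$-form $\xi$ let
\[
\|\xi\|_N^2=\int_{\mathbb B}|\xi|^2_{\omega,w}\,(1-|w|^2)^N\,dv(w),
\]
where $|\cdot|_{\omega,w}$ is formed from $\omega$ and $|\cdot|_w$. By \eqref{eq:hnorm} the metric $|\cdot|_w^2(1-|w|^2)^N$ equals $he^{-\phi}$ with $i\partial\bar\partial\phi=(N+d_i)\,\omega$, so for $N\ge N_0$ its curvature is at least $(N+d_i-C_0)\,\omega\otimes\mathrm{Id}\ge\omega\otimes\mathrm{Id}$. Lemma~\ref{lem:dbar} gives the following.

\begin{lemma}\label{lem:solve}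
Let $N\ge N_0$, $V\in\overline\Omega$, $1\le i\le m$, $q\ge1$. For every smooth $\bar\partial$-closed $V_i$-valued $(0,q)$-form $\xi$ on $\mathbb B$ with $\|\xi\|_N<\infty$ there is a smooth $V_i$-valued $(0,q-1)$-form $\tau$ with $\bar\partial\tau=\xi$ and $\|\tau\|_N\le\|\xi\|_N$.
\end{lemma}

\section{Proof of Proposition~\ref{prop:main}}\label{sec:proof}

Let $V=V^\rho$ and $V_i=V_i(V)$. By Proposition~\ref{prop:complex}(iv), $F\in I_\rho\cdot\mathcal O(\rho\mathbb B)=A_1(V\otimes\mathcal O(\rho\mathbb B))$.

In the model case we solved $\bar\partial\tau=h\,\bar\partial\chi$ for a holomorphic lift $h$ of $F$. Now we patch bounded local lifts into a smooth lift $\hat h_0$ on $\Sigma$, with $A_1\hat h_0=F$. The form $\xi_0=\bar\partial\chi\,\hat h_0$ is no longer closed, but $\bar\partial\hat h_0$ is killed by $A_1$, and we shall write it as $A_2\hat h_1$ with a bounded $V_2$-valued form $\hat h_1$. For $m=2$ the $(0,2)$-form $\xi_1=\bar\partial\chi\wedge\hat h_1$ is closed for degree reasons. If $\bar\partial\tau_1=\xi_1$, then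 $\xi_0+A_2\tau_1$ is closed, and it has the same image under $A_1$ as $\xi_0$. In general this takes $m-1$ steps, one for each module of relations.

\subsection*{Step 1: a lattice and a partition of unity}
Each application of Lemma~\ref{lem:local} shrinks the radius, so we fix the radii first. Let $s_0=\frac12$, $r_0=r(s_0)$, and $s_q=r_{q-1}/2$, $r_q=r(s_q)$ for $1\le q\le m-1$. Then $r_0>r_1>\dots>r_{m-1}$. Put $r_*=r_{m-1}/4<\frac18$. Let $\{a_k\}$ be a maximal subset of $\mathbb B$ with mutual $d_{\mathbb B}$-distances at least $r_*/2$. By maximality the balls $D(a_k,r_*/2)$ cover $\mathbb B$. Each $z\in\mathbb B$ lies in at most $M=v_*(\frac34\mathbb B)/v_*(\frac{r_*}4\mathbb B)$ of the balls $D(a_k,\frac12)$: the balls $D(a_k,r_*/4)$ are disjoint, those with $z\in D(a_k,\frac12)$ lie in $D(z,\frac34)$, and $v_*$ is invariant. The same count shows that a small ball about $z$ meets only finitely many of the $D(a_k,r_*)$.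

Let $\theta:[0,\infty)\to[0,1]$ be smooth, equal to $1$ on $[0,r_*^2/4]$, with compact support in $[0,r_*^2)$, and put $\theta_k(w)=\theta(d_{\mathbb B}(a_k,w)^2)$. Since $\theta_k(\varphi_{a_k}(z))=\theta(|z|^2)$ and $\omega$ is invariant, $|\bar\partial\theta_k|_\omega\le C$. As $1\le\sum\theta_k\le M$, the functions $\psi_k=\theta_k/\sum_l\theta_l$ form a smooth, locally finite partition of unity, $\operatorname{supp}\psi_k$ is a compact subset of $D(a_k,r_*)$, and $|\bar\partial\psi_k|_\omega\le C$. None of these objects depends on $\varepsilon$ or $f$.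

Let $K=\{k:D(a_k,r_*)\cap\Sigma\ne\emptyset\}$. If $k\in K$, every point of $D(a_k,\frac12)$ is at distance less than $\frac12+\frac18<\frac34$ from a point of $\Sigma$, so $D(a_k,\frac12)\subseteq\Sigma'$. In particular the numbers
\[
\mu_k=\Big((1-|a_k|^2)^{-(m+1)}\int_{D(a_k,1/2)}|F|^2\,dv\Big)^{1/2}\qquad(k\in K)
\]
are finite.

\subsection*{Step 2: local lifts}
Call a tuple $(k_0,\dots,k_q)$ of elements of $K$ \emph{admissible} if $d_{\mathbb B}(a_{k_i},a_{k_j})<2r_*$ for all $i,j$; deleting an entry preserves admissibility. For $0\le q\le m-1$ and all admissible tuples we construct holomorphic maps $h_{k_0\dots k_q}:D(a_{k_0},r_q)\to V_{q+1}$ with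
\begin{gather*}
A_1h_k=F,\qquad A_{q+1}h_{k_0\dots k_q}=(\delta h)_{k_0\dots k_q}:=\sum_{j=0}^q(-1)^jh_{k_0\dots\widehat{k_j}\dots k_q}\quad(q\ge1),\\
|h_{k_0\dots k_q}(w)|_w\le C\sum_j\mu_{k_j}.
\end{gather*}
For $q=0$ apply Lemma~\ref{lem:local} to $y=F$ with $i=1$, $a=a_k$, $s=s_0$. Let $q\ge1$. The terms of $y=(\delta h)_{k_0\dots k_q}$ are defined on $D(a_{k_0},r_{q-1})$ for $j\ge1$ and on $D(a_{k_1},r_{q-1})$ for $j=0$. Since $s_q+2r_*=\frac12(r_{q-1}+r_{m-1})\le r_{q-1}$, both balls contain $D(a_{k_0},s_q)$. There $y$ is $V_q$-valued, $|y(w)|_w\le C\sum_j\mu_{k_j}$, and $A_qy=0$: for $q=1$ this is $F-F=0$, and for $q\ge2$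
\[
A_qy=\sum_j(-1)^j(\delta h)_{k_0\dots\widehat{k_j}\dots k_q}=0,
\]
because for $i<j$ the function $h_{k_0\dots\widehat{k_i}\dots\widehat{k_j}\dots k_q}$ occurs with the signs $(-1)^{j+i}$ and $(-1)^{i+j-1}$. Apply Lemma~\ref{lem:local} with $i=q+1$, $a=a_{k_0}$, $s=s_q$; the bound follows from \eqref{eq:volume}.

\subsection*{Step 3: patching}
On $\Sigma$ define the $V_{q+1}$-valued $(0,q)$-forms
\[
\hat h_q=\sum\psi_{k_0}\,\bar\partial\psi_{k_1}\wedge\dots\wedge\bar\partial\psi_{k_q}\,h_{k_0\dots k_q}\qquad(0\le q\le m-1),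
\]
summed over admissible tuples. Each term, extended by $0$, is smooth because $\operatorname{supp}\psi_{k_0}$ is compact in $D(a_{k_0},r_*)\subseteq D(a_{k_0},r_q)$, and the sum is locally finite. For $z\in\Sigma$ let $K(z)=\{k:z\in\operatorname{supp}\psi_k\}$. This set has at most $M$ elements, it is contained in $K$, and every tuple from $K(z)$ is admissible. So at $z$ the sum, and the sum of the derivatives of its terms, run over \emph{all} tuples from $K(z)$, and $\sum_{k\in K(z)}\psi_k(z)=1$, $\sum_{k\in K(z)}\bar\partial\psi_k(z)=0$.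

It follows that $A_1\hat h_0=F$ on $\Sigma$. For $0\le q\le m-2$ insert $A_{q+2}h=\delta h$ in $A_{q+2}\hat h_{q+1}$. In the $j$-th term with $j\ge1$ the index $k_j$ occurs only in $\bar\partial\psi_{k_j}$, so the sum over $k_j$ vanishes. In the term $j=0$ the index $k_0$ occurs only in $\psi_{k_0}$, so the sum over $k_0$ gives $1$. Since the $h$'s are holomorphic,
\begin{equation}\label{eq:stair}
A_{q+2}\hat h_{q+1}=\sum\bar\partial\psi_{k_1}\wedge\dots\wedge\bar\partial\psi_{k_{q+1}}\,h_{k_1\dots k_{q+1}}=\bar\partial\hat h_q .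
\end{equation}
At most $M^{q+1}$ tuples contribute at $z$, so $|\hat h_q|^2_{\omega,z}\le C\sum_{k\in K(z)}\mu_k^2$. By \eqref{eq:volume} and the bounded overlap,
\begin{equation}\label{eq:hhat}
\int_\Sigma|\hat h_q|^2_{\omega,w}\,dv\le C\sum_{k\in K}\mu_k^2\,v(D(a_k,r_*))\le C\sum_{k\in K}\int_{D(a_k,1/2)}|F|^2\,dv\le C\int_{\Sigma'}|F|^2\,dv .
\end{equation}

\subsection*{Step 4: solving $\bar\partial$ along the complex}
Let $\xi_q=\bar\partial\chi\wedge\hat h_q$, a smooth $V_{q+1}$-valued $(0,q+1)$-form with compact support in $\Sigma$, extended by $0$. By \eqref{eq:chi}, \eqref{eq:hhat} and $1-|w|^2<16\varepsilon$ on $\Sigma$,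
\[
\|\xi_q\|_N^2\le C\varepsilon^N\int_{\Sigma'}|F|^2\,dv .
\]
By \eqref{eq:stair}, $\bar\partial\xi_q=-\bar\partial\chi\wedge\bar\partial\hat h_q=-A_{q+2}\xi_{q+1}$ for $q\le m-2$, and $\bar\partial\xi_{m-1}=0$ because $\xi_{m-1}$ has bidegree $(0,m)$. Using Lemma~\ref{lem:solve} we choose, in the order $q=m-1,\dots,0$, smooth $V_{q+1}$-valued $(0,q)$-forms $\tau_q$ on $\mathbb B$ with
\[
\bar\partial\tau_{m-1}=\xi_{m-1},\qquad\bar\partial\tau_q=\xi_q+A_{q+2}\tau_{q+1}\quad(q\le m-2).
\]
The right sides are closed. Indeed $A_{q+2}$ is holomorphic, so $\bar\partial(\xi_q+A_{q+2}\tau_{q+1})=A_{q+2}(\bar\partial\tau_{q+1}-\xi_{q+1})$, which is $0$ if $q=m-2$ and $A_{q+2}A_{q+3}\tau_{q+2}=0$ otherwise. By Lemma~\ref{lem:norms}(i), $\|\tau_q\|_N\le\|\xi_q\|_N+C\|\tau_{q+1}\|_N$; hence all norms are finite and $\|\tau_0\|_N^2\le C\varepsilon^N\int_{\Sigma'}|F|^2\,dv$.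

Put $u=A_1\tau_0$ and $G=\chi F-u$. Then $\bar\partial u=A_1\bar\partial\tau_0=A_1\xi_0=F\,\bar\partial\chi$, where $A_1A_2=0$ is used if $m\ge2$. So $G$ is holomorphic on $\mathbb B$. Lemma~\ref{lem:norms}(i) gives $|u(w)|\le C|\tau_0(w)|_w$, which is the asserted estimate.

\subsection*{Step 5: $G$ lies in the ideal}
Let $P_1,\dots,P_n\in I_\rho$ be the dehomogenizations of a basis of $V$. Write $F=\sum P_jh_j$ with $h_j\in\mathcal O(\rho\mathbb B)$, for which no bound is needed, and $u=\sum P_j\tau_{0,j}$. Then $G=\sum P_j(\chi h_j-\tau_{0,j})$ with coefficients in $C^\infty(\mathbb B)$, and Lemma~\ref{lem:ideal}(iii) gives $G\in I_\rho\cdot\mathcal O(\mathbb B)$. This proves Proposition~\ref{prop:main}. \hfill$\square$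

\begin{remark}
The proof uses that $I$ is a polynomial ideal and that the domain is the ball in one way: the automorphisms $\varphi_a$ and the dilation by $\rho$ are induced by elements of $GL_{m+1}(\mathbb C)$, which act on the finite-dimensional space $S_e$. The resulting compactness enters twice, in Lemma~\ref{lem:division} and in Lemma~\ref{lem:curvature}.
\end{remark}

\section{Other Hilbert spaces on the ball}\label{sec:other}

\subsection{Weighted Bergman spaces and the Hardy space}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(b)]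
Write $\mathcal H_{-1}=H^2(\mathbb B)$ and let $\alpha\ge-1$. Convergence in $\mathcal H_\alpha$ implies locally uniform convergence, and uniform convergence of polynomials on $\overline{\mathbb B}$ implies convergence in $\mathcal H_\alpha$. So the proofs in Section~\ref{sec:reduction} carry over once we show that every $f\in\mathcal H_\alpha\cap I\cdot\mathcal O(\mathbb B)$ lies in $\overline I$. Take $N\ge\max(N_0,\alpha)$ and $F,G,u,\widetilde G$ as there; again $\widetilde G\in\overline I$. The weight $(1-|z|^2)^\alpha$ may be unbounded near the sphere, so we first need a bound for $\widetilde G$ on $\partial\mathbb B$ itself.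

The function $M_k(t)$ is increasing in $t$ for holomorphic $k$, since homogeneous parts of different degrees are orthogonal in $L^2(\sigma)$, and $dv=c_m\,t^{2m-2}\,d(t^2)\,d\sigma$ in polar coordinates. Put $\rho_1^2=1-\varepsilon/7$. On $\Sigma'$ we have $|z|^2/\rho^2<(1-\frac87\varepsilon)/(1-\varepsilon)\le\rho_1^2$, because $(1-\varepsilon)(1-\frac17\varepsilon)\ge1-\frac87\varepsilon$. As $|z|^2$ ranges over an interval of length at most $112\varepsilon$ on $\Sigma'$, Proposition~\ref{prop:main} gives
\begin{equation}\label{eq:uM}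
\int_{\mathbb B}|u|^2(1-|z|^2)^N\,dv\le C\varepsilon^N\int_{\Sigma'}|F|^2\,dv\le C\varepsilon^{N+1}M_f(\rho_1).
\end{equation}
On the shell $\{\varepsilon/2<1-|z|^2<\varepsilon\}$, whose inner radius is $\rho$, we have $\chi=0$ and $u=-G$. Monotonicity of $M_G$ and \eqref{eq:uM} give
\[
\varepsilon M_G(\rho)\le C\int_{\{\varepsilon/2<1-|z|^2<\varepsilon\}}|u|^2\,dv\le C\varepsilon^{-N}\int_{\mathbb B}|u|^2(1-|z|^2)^N\,dv\le C\varepsilon M_f(\rho_1),
\]
that is,
\begin{equation}\label{eq:GM}
M_{\widetilde G}(1)=M_G(\rho)\le CM_f(\rho_1).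
\end{equation}

\emph{Case $\alpha>-1$.} Since $\int_0^{\varepsilon/7}x^\alpha\,dx$ is a constant times $\varepsilon^{1+\alpha}$, monotonicity gives
\[
\varepsilon^{1+\alpha}M_f(\rho_1)\le C\int_{|z|>\rho_1}|f|^2(1-|z|^2)^\alpha\,dv\longrightarrow0\qquad(\varepsilon\to0).
\]
Split $\mathbb B$ into $B_1=\{1-\rho^2|z|^2<15\varepsilon\}$ and its complement $B_2$. Since $B_1\subseteq\{1-|z|^2<15\varepsilon\}$, the weighted integral of $|f|^2$ over $B_1$ tends to $0$, and that of $|\widetilde G|^2$ is at most $C\varepsilon^{1+\alpha}M_{\widetilde G}(1)$, which tends to $0$ by \eqref{eq:GM}. On $B_2$ we have $\chi(\rho z)=1$, so $f-\widetilde G=u(\rho\,\cdot)$. Also $1-|z|^2\ge1-\rho^2|z|^2-\varepsilon\ge\frac{14}{15}(1-\rho^2|z|^2)$, so $1-|z|^2$ is comparable to $1-\rho^2|z|^2\ge15\varepsilon$. Substituting $w=\rho z$ and using $\alpha-N\le0$ and \eqref{eq:uM},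
\[
\int_{B_2}|f-\widetilde G|^2(1-|z|^2)^\alpha\,dv\le C\varepsilon^{\alpha-N}\int_{\mathbb B}|u|^2(1-|w|^2)^N\,dv\le C\varepsilon^{1+\alpha}M_f(\rho_1)\longrightarrow0 .
\]
Thus $\widetilde G\to f$ in $\mathcal H_\alpha$.

\emph{Case $\alpha=-1$.} Now $M_f(\rho_1)$ is only bounded, and we use weak convergence. By \eqref{eq:GM}, $\|\widetilde G\|_{H^2}\le C\|f\|_{H^2}$. Fix $t<1$. For small $\varepsilon$ we have $\chi=1$ on $t\mathbb B$, so $u=F-G$ is holomorphic there, and $\int_{t\mathbb B}|u|^2\,dv\le C(1-t^2)^{-N}\varepsilon^{N+1}\|f\|_{H^2}^2\to0$ by \eqref{eq:uM}. As $F\to f$ uniformly on $t\mathbb B$, we get $G\to f$, and hence $\widetilde G\to f$, locally uniformly on $\mathbb B$. A bounded family that converges pointwise converges weakly, since the reproducing kernels span a dense subspace. A closed subspace is weakly closed, so $f\in\overline I$.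
\end{proof}

\subsection{A counterexample in the Drury--Arveson space}

For $s>0$ let $\mathcal D_s$ be the Hilbert space of holomorphic functions on $\mathbb B$ with reproducing kernel $(1-\langle z,w\rangle)^{-s}$. The monomials are orthogonal in $\mathcal D_s$, with $\|z^\beta\|^2=\beta!/(s)_{|\beta|}$, where $(s)_k=s(s+1)\cdots(s+k-1)$. Up to a constant factor in the norm, $s=m+1$ gives the Bergman space and $s=m$ the Hardy space; $s=1$ gives the Drury--Arveson space. For small $s$ the norm is strong enough to see values on a thin subset of the sphere, and a variety that touches the sphere along such a set leaves a trace in $\overline I$.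

\begin{proposition}\label{prop:DA}
Let $m\ge2$ and $P=1-m^{m/2}z_1\cdots z_m$. The ideal $(P)$ is radical, and $\overline{(P)}\ne\ker R$ in $\mathcal D_s$ for $0<s<(m-1)/2$.
\end{proposition}

For $s=1$ the condition reads $m\ge4$, which is Theorem~\ref{thm:compl}(c).

\begin{proof}
The polynomial $P$ has degree one in $z_1$ with coprime coefficients, so it is irreducible and $(P)$ is prime. By the inequality of arithmetic and geometric means, $|z_1\cdots z_m|^2\le(|z|^2/m)^m<m^{-m}$ on $\mathbb B$. So $P$ has no zero in $\mathbb B$, and $\ker R=\mathcal D_s$. Put $\mathbf 1=(1,\dots,1)$ and, for a polynomial $f=\sum f_\beta z^\beta$,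
\[
L(f)=\sum_{n\ge0}m^{-mn/2}f_{n\mathbf 1}.
\]
This is the mean of $f$ over the torus $\{|z_j|=m^{-1/2},\ \prod z_j=m^{-m/2}\}\subset\partial\mathbb B$, on which $P=0$. Directly, $L(z^\beta P)=L(z^\beta)-m^{m/2}L(z^{\beta+\mathbf 1})=0$ for all $\beta$: both terms equal $m^{-mn/2}$ if $\beta=n\mathbf 1$, and both vanish otherwise. So $L$ annihilates $(P)$, while $L(1)=1$. By the Cauchy--Schwarz inequality, $L$ is bounded in the norm of $\mathcal D_s$ if and only if
\[
\sum_n\frac{m^{-mn}}{\|z^{n\mathbf 1}\|^2}=\sum_n\frac{m^{-mn}(s)_{mn}}{(n!)^m}<\infty .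
\]
By Stirling's formula, $(s)_{mn}\sim(mn)!\,(mn)^{s-1}/\Gamma(s)$ and $m^{-mn}(mn)!/(n!)^m\sim\sqrt{2\pi mn}\,(2\pi n)^{-m/2}$. So the terms are asymptotic to a constant times $n^{s-1-(m-1)/2}$, and the series converges if and only if $s<(m-1)/2$. In that range $L$ extends to a bounded functional that vanishes on $\overline{(P)}$, so $1\in\ker R\setminus\overline{(P)}$.
\end{proof}

We make no claim about $\mathcal D_s$ in the intermediate range $(m-1)/2\le s<m$.

\begin{thebibliography}{9}

\bibitem{Demailly}
Demailly, \emph{Complex Analytic and Differential Geometry}.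

\bibitem{DTY}
Ronald G. Douglas, Xiang Tang, and Guoliang Yu, \emph{An Analytic Grothendieck Riemann Roch Theorem}, arXiv:1404.4396 (2014).

\bibitem{Mumford}
Mumford, \emph{Lectures on Curves on an Algebraic Surface}.

\bibitem{ZS}
Zariski and Samuel, \emph{Commutative Algebra} II.

\end{thebibliography}
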